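\title{The Ramsey--Tur\'an density of $(K_3,K_6)$ for small independence ratio}

\begin{abstract}
Let $\varrho(K_3,K_6,\delta)$ be the limiting maximum of $e(G)/n^2$ over $n$-vertex graphs $G$ with independence number at most $\delta n$ whose edges can be colored red and blue with no red $K_3$ and no blue $K_6$. Kim, Kim and Liu conjectured that $\varrho(K_3,K_6,\delta)=\frac5{12}+\frac\delta2+2\delta^2$ for all sufficiently small $\delta>0$. We show that this formula fails for every $\delta\in(0,1/100]$, and that $\varrho(K_3,K_6,\delta)=\frac5{12}+\frac\delta2+\frac{161}{80}\delta^2$ for all sufficiently small $\delta>0$. Both bounds reduce to an extremal problem inside one of the six parts of a near-extremal graph.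
\end{abstract}

\section{Introduction}

Let $H_1,\dots,H_k$ be graphs. A graph $G$ is \emph{$(H_1,\dots,H_k)$-free} if its edges can be colored with $1,\dots,k$ so that, for each $i$, the edges of color $i$ contain no copy of $H_i$. For two cliques $K_s,K_t$ the largest number of edges of such a graph is governed by the Ramsey number $R(s,t)$: the graph contains no clique on $R(s,t)$ vertices, and a complete $(R(s,t)-1)$-partite graph inherits a good coloring from $K_{R(s,t)-1}$, so by Tur\'an's theorem the balanced complete $(R(s,t)-1)$-partite graph is extremal. This graph is a union of boundedly many independent sets. The Ramsey--Tur\'an number measures what is left when large independent sets are forbidden. Let $\mathrm{RT}(n,H_1,\dots,H_k,m)$ be the maximum number of edges of an $n$-vertex $(H_1,\dots,H_k)$-free graph with independence number at most $m$, and for $\delta>0$ put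
\[
\varrho(H_1,\dots,H_k,\delta)=\limsup_{n\to\infty}\frac{\mathrm{RT}(n,H_1,\dots,H_k,\delta n)}{n^2}.
\]
For all sufficiently small $\delta>0$ it is known that
\begin{equation}\label{eq:known}
\varrho(K_3,K_3,\delta)=\frac14+\frac\delta2,\qquad
\varrho(K_3,K_4,\delta)=\frac13+\frac\delta2+\frac{3\delta^2}2,\qquad
\varrho(K_3,K_5,\delta)=\frac25+\frac\delta2 ,
\end{equation}
and a construction shows that $\varrho(K_3,K_6,\delta)\ge\frac5{12}+\frac\delta2+2\delta^2$. Kim, Kim and Liu \cite{KKL} conjectured that this bound is sharp, that is, that $\varrho(K_3,K_6,\delta)=\frac5{12}+\frac\delta2+2\delta^2$ for all sufficiently small $\delta>0$. We disprove the conjecture and find the correct coefficient of $\delta^2$, which is $161/80=2.0125$.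

\begin{theorem}\label{thm:lower}
For every $0<\delta\le1/100$,
\[
\varrho(K_3,K_6,\delta)\ \ge\ \frac5{12}+\frac\delta2+\frac{161}{80}\delta^2\ >\ \frac5{12}+\frac\delta2+2\delta^2 .
\]
\end{theorem}

\begin{theorem}\label{thm:upper}
There is $\delta_0>0$ such that for $0<\delta<\delta_0$ and all $n\ge n_0(\delta)$,
\[
\mathrm{RT}(n,K_3,K_6,\delta n)\le\frac5{12}n^2+\frac12\,\delta n\cdot n+\frac{161}{80}(\delta n)^2 .
\]
Hence $\varrho(K_3,K_6,\delta)=\frac5{12}+\frac\delta2+\frac{161}{80}\delta^2$ for all sufficiently small $\delta>0$.
\end{theorem}

The three terms have three different sources. A dense graph of this kind is close to a complete $6$-partite graph, which gives $\frac5{12}n^2$. Inside each part a vertex can have about $\delta n$ neighbors, which gives $\frac\delta2n^2$. The term of order $\delta^2n^2$ comes from a configuration on $O(\delta n)$ vertices inside one distinguished part. Section~\ref{sec:frame} isolates the rules that this part has to obey; we call a graph that obeys them a \emph{core}. Section~\ref{sec:frame} also contains a simple core that gives the coefficient $2$, and Section~\ref{sec:construction} improves it to $161/80$.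 Together with an auxiliary construction in Section~\ref{sec:trianglefree}, this proves Theorem~\ref{thm:lower}; that proof is elementary and self-contained. For Theorem~\ref{thm:upper} we bound the number of edges of a core (Section~\ref{sec:coreupper}), solve a weighted Tur\'an problem (Section~\ref{sec:labeled}), transfer its solution to graphs by Szemer\'edi's regularity lemma (Section~\ref{sec:regularity}), and pass from the approximate structure to an exact count (Section~\ref{sec:exact}). Besides the regularity lemma we use the Motzkin--Straus theorem, the values $R(3,3)=6$ and $R(3,4)=9$, and the finiteness of Ramsey numbers.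

\paragraph{Conventions.}
Color 1 is red and color 2 is blue; a coloring is \emph{valid} if it has no red $K_3$ and no blue $K_6$. We write $|G|$, $e(G)$, $\alpha(G)$ for the number of vertices, the number of edges and the independence number, and $N_r(v),N_b(v),\deg_r(v),\deg_b(v)$ for red and blue neighborhoods and degrees. Indices in $[5]=\{1,\dots,5\}$ are read modulo $5$, and $i,i+1$ are \emph{consecutive}. The \emph{pentagon coloring} $\chi$ of the pairs of $\{1,\dots,6\}$ is
\[
\chi(i,i+1)=\text{blue},\qquad \chi(i,i+2)=\text{red},\qquad \chi(i,6)=\text{blue}\qquad(i\in[5]).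
\]
The blue pairs of $[5]$ form a $5$-cycle, and so do the red pairs. We use throughout that a subset of $[5]$ with no two consecutive elements has at most two elements, and that a subset with no two elements at distance $2$ is empty, a singleton, or a consecutive pair.

\section{The pentagon frame and cores}\label{sec:frame}

\subsection{Filling a part}

In a triangle-free graph every neighborhood is independent, so all degrees are at most the independence number. We need triangle-free graphs in which this is nearly an equality, with a prescribed ratio between the order and the independence number. It is convenient to use vertex weights; for a set $A$ of vertices, $w(A)=\sum_{a\in A}w_a$.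

\begin{definition}
A \emph{$(c,\varepsilon)$-graph} is a finite triangle-free graph $\Gamma$ with positive rational vertex weights $w_a$ of total weight $c$ such that $w(N(a))\ge1$ for every vertex $a$ and $w(I)\le1+\varepsilon$ for every independent set $I$.
\end{definition}

An edge with weights $1,1$ is a $(2,0)$-graph, and a $5$-cycle with all weights $\frac12$ is a $(\frac52,0)$-graph. We need large $c$, of order $1/\delta$.

\begin{lemma}\label{lem:gamma}
For every rational $c\ge6$ and every $\varepsilon>0$ there is a $(c,\varepsilon)$-graph.
\end{lemma}

The proof is in Section~\ref{sec:trianglefree}. If $L$ is an integer with all $w_aL$ integral, the \emph{blow-up} $\Gamma(L)$ replaces each vertex $a$ by a \emph{cluster} of $w_aL$ independent vertices and each edge by a complete bipartite graph. It is triangle-free, has $cL$ vertices and minimum degree at least $L$, and its independence number is at most $(1+\varepsilon)L$, because the clusters met by an independent set form an independent set of $\Gamma$.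

Take $r$ equal parts, join them completely, and \emph{fill} each part with a monochromatic blow-up with $L\approx\delta n$. The result has independence number about $\delta n$ and about $(1-\frac1r)\frac{n^2}2+\frac\delta2n^2$ edges. A part filled in blue can contribute two vertices to a blue clique. A part filled in red contributes one, but it must send only blue edges to the other parts. This explains the first two terms in \eqref{eq:known}.
\begin{itemize}
\item $(K_3,K_3)$: two blue parts joined in red; the density is $\frac14+\frac\delta2$.
\item $(K_3,K_4)$: add a red part, joined in blue to both. Blue cliques have at most $2+1$ vertices; the density is $\frac13+\frac\delta2$.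
\item $(K_3,K_5)$: five blue parts joined according to $\chi$. Blue cliques have at most $2+2$ vertices; the density is $\frac25+\frac\delta2$.
\item $(K_3,K_6)$: add a red part, joined in blue to all five. Blue cliques have at most $2+2+1$ vertices; the density is $\frac5{12}+\frac\delta2$.
\end{itemize}
In \eqref{eq:known} a term in $\delta^2$ appears exactly in the case with a red part. The red part has some freedom: a few of its vertices may send red edges to some of the other parts, and such vertices can then afford blue edges among themselves.

\subsection{Cores}

Let $V_1,\dots,V_5$ be blue parts joined according to $\chi$, and let each vertex $v$ of a sixth part $H$ be joined to all of $V_i$ in red for $i\in S(v)$ and in blue for $i\notin S(v)$. Three rules are forced. The set $S(v)$ cannot contain $i$ and $i+2$, since $V_i$ is red to $V_{i+2}$. The ends of a red edge of $H$ cannot both be red to the same $V_i$. The ends of a blue edge of $H$ cannot both be blue to $V_i$ and $V_{i+1}$, since $V_i\cup V_{i+1}$ contains a blue $K_4$.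

\begin{definition}\label{def:core}
A \emph{core} is a graph $H$ with a red/blue edge coloring and a set $S(v)\subset[5]$ for each vertex $v$, which is empty, a singleton or a consecutive pair, such that
\begin{enumerate}
\item[(C1)] there is no red triangle;
\item[(C2)] if $uv$ is red, then $S(u)\cap S(v)=\emptyset$;
\item[(C3)] if $uv$ is blue, then $S(u)\cup S(v)$ meets every consecutive pair $\{i,i+1\}$.
\end{enumerate}
We write $E_i$, $D_i$, $O$ for the sets of vertices with $S(v)=\{i+2,i+3\}$, $S(v)=\{i\}$, $S(v)=\emptyset$, and $E=\bigcup_iE_i$, $D=\bigcup_iD_i$.
\end{definition}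

A vertex of $E_i$ is red to $V_{i\pm2}$ and blue to $V_{i\pm1}$, just like a vertex of $V_i$; this explains the indexing.

\begin{lemma}\label{lem:types}
Condition \textup{(C3)} holds for $u,v$ if and only if, for some $i$, one of them lies in $E_i$ and the other in $E_{i+2}\cup E_{i-2}\cup D_i$. Consequently, in a core,
\begin{enumerate}
\item[(a)] adjacent vertices have disjoint sets $S$, and $D_j\cup E_{j+2}\cup E_{j-2}$ is independent for every $j$;
\item[(b)] there is no blue triangle.
\end{enumerate}
\end{lemma}

\begin{proof}
If (C3) holds, the complement of $S(u)\cup S(v)$ has no two consecutive elements, so it has at most two elements, and one of the two sets, say $S(u)$, is a pair $\{i+2,i+3\}$. Then $S(v)$ must meet $\{i-1,i\}$ and $\{i,i+1\}$. It cannot contain both $i-1$ and $i+1$, so $i\in S(v)$, and $S(v)$ is $\{i\}$, $\{i-1,i\}$ or $\{i,i+1\}$; that is, $v\in D_i$, $E_{i+2}$ or $E_{i-2}$. Conversely, in these cases the complement of $S(u)\cup S(v)$ is $\{i-1,i+1\}$, $\{i+1\}$ or $\{i-1\}$, and (C3) holds.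

In all three cases $S(u)\cap S(v)=\emptyset$, which together with (C2) gives the first part of (a). The set $D_j\cup E_{j+2}\cup E_{j-2}$ consists of the vertices $v$ with $j\in S(v)$, so it is independent. A blue triangle would contain a vertex of some $E_i$, and its other two vertices would be adjacent vertices of $D_i\cup E_{i+2}\cup E_{i-2}$.
\end{proof}

The forced rules are also sufficient.

\begin{lemma}\label{lem:frame}
Let $H$ be a core and let $V_1,\dots,V_5$ be triangle-free graphs with all edges blue. Join $V_i$ to $V_j$ completely in color $\chi(i,j)$, and join each $v\in H$ to all of $V_i$, in red if $i\in S(v)$ and in blue otherwise. The resulting coloring is valid.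
\end{lemma}

\begin{proof}
Consider a red triangle. It has at most one vertex in each $V_i$. It cannot have all vertices outside $H$, since the red pairs of $[5]$ form a $5$-cycle. If it has one vertex $v$ in $H$, then $S(v)$ contains two indices at distance $2$. Two vertices in $H$ contradict (C2), and three contradict (C1).

A blue clique outside $H$ lies in two consecutive parts and has at most two vertices in each, so it has at most $4$ vertices, and a blue clique with one vertex in $H$ has at most $5$. By Lemma~\ref{lem:types}(b) a blue clique has at most two vertices $u,v$ in $H$. In that case its other vertices lie in parts $V_i$ with $i\notin S(u)\cup S(v)$. No two of these indices are consecutive, so only one part is used, and the clique has at most $4$ vertices.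
\end{proof}

The next lemma turns a family of cores into a lower bound for $\varrho$. The quantity that matters is the \emph{excess} $\sum_{v\in H}(\deg(v)-L)/L^2=(2e(H)-L|H|)/L^2$; half of it is the coefficient of $\delta^2$.

\begin{lemma}\label{lem:transfer}
Let $A\ge0$. Suppose that for every rational $c'\ge16$ and every $\eta>0$ there is a positive integer $L_0$ such that for every positive multiple $L$ of $L_0$ there is a core $H$ with
\[
c'L\le|H|\le(c'+\eta)L,\qquad \alpha(H)\le(1+\eta)L,\qquad e(H)\ge\tfrac12L|H|+AL^2 .
\]
Then $\varrho(K_3,K_6,\delta)\ge\frac5{12}+\frac\delta2+A\delta^2$ for every $0<\delta\le1/100$.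
\end{lemma}

\begin{proof}
Fix $\delta$ and $\eta>0$, and choose a rational $c'$ with $(1+\eta)/\delta<6c'<(1+2\eta)/\delta$. Then $c'>100/6>16$. Let $\Gamma'$ be a $(c',\eta)$-graph, let $L$ be a multiple of $L_0$ for which $\Gamma'(L)$ is defined, let each $V_i$ be a blue copy of $\Gamma'(L)$, and let $G$ be the graph of Lemma~\ref{lem:frame}. Write $|H|=(c'+\theta)L$ with $0\le\theta\le\eta$, so that $n=|G|=(6c'+\theta)L$. An independent set of $G$ lies in one of the six parts, so $\alpha(G)\le(1+\eta)L<6c'\delta L\le\delta n$.

The sizes $n_1,\dots,n_6$ of the parts differ from $n/6$ by $-\theta L/6$ (five times) and $5\theta L/6$. Hence $\sum n_i^2=n^2/6+\frac56\theta^2L^2$, and the number of edges between parts is $\frac12(n^2-\sum n_i^2)\ge\frac5{12}n^2-\eta^2n^2$. Inside the parts there are at least $\frac12Ln+AL^2$ edges. Since $L/n\ge\delta_\eta:=((1+2\eta)/\delta+\eta)^{-1}$ and $L$ can be arbitrarily large,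
\[
\varrho(K_3,K_6,\delta)\ge\tfrac5{12}-\eta^2+\tfrac12\delta_\eta+A\delta_\eta^2 .
\]
Let $\eta\to0$; then $\delta_\eta\to\delta$.
\end{proof}

A red blow-up of a $(c',\eta)$-graph with all sets $S(v)$ empty is a core with $A=0$. The next example shows how blue edges produce a positive excess.

\begin{example}[a core with $A=2$]\label{ex:pentagon}
Let $\Gamma$ be a $(c,\varepsilon)$-graph with $c=c'-\frac32$ and $\varepsilon=\eta/2$. Let $I_0$ be the neighborhood of a vertex; it is independent, and $w_0=w(I_0)\in[1,1+\varepsilon]$. Start from the red blow-up $\Gamma(L)$, and for $a\in I_0$ enlarge the cluster of $a$ to $\frac52w_aL$ vertices, with $\frac12w_aL$ in each of $E_1,\dots,E_5$. All other vertices are in $O$. Clusters adjacent in $\Gamma$ are joined completely in red, and $E_i$ is joined completely to $E_{i+2}$ in blue. This is a core: the red graph is a blow-up of $\Gamma$, and every red edge has an end in $O$. Its order is $(c+\frac32w_0)L\in[c'L,(c'+\eta)L]$. An independent set meets at most two of the $E_i$, hence has at most $w_aL$ vertices in the cluster of any $a$, and $\alpha(H)\le(1+\varepsilon)L$.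

The excess has two sources. Each of the $\frac52w_0L$ vertices of $E$ has red degree at least $L$ and blue degree $w_0L\ge L$, which gives excess at least $\frac52$. A vertex in the cluster of $a\notin I_0$ has degree $(w(N(a))+\frac32w(N(a)\cap I_0))L$. Since $N(b)\cap I_0=\emptyset$ for $b\in I_0$,
\begin{equation}\label{eq:double}
\sum_{a\notin I_0}w_a\,w(N(a)\cap I_0)=\sum_{b\in I_0}w_b\,w(N(b))\ge w_0\ge1 ,
\end{equation}
so these vertices give excess at least $\frac32$. The total is $4$, and Lemma~\ref{lem:transfer} yields the bound $\frac5{12}+\frac\delta2+2\delta^2$.
\end{example}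

In this example every vertex of $E$ has both its red and its blue degree as large as the independence number allows (see Section~\ref{sec:coreupper}), and the sets $E_i\cup E_{i+1}$ are as large as allowed. This makes the value $2$ a natural guess. The example, however, makes no use of the types $D_i$.

\section{A core with excess $161/40$}\label{sec:construction}

\subsection{The idea}

Measure sizes in units of $L$ and take $w_0=1$. Modify Example~\ref{ex:pentagon}: shrink each $E_i$ to size $x=\frac12-\tau$, add $D_i$ of size $t=1-2x=2\tau$, and join $D_i$ to $E_i$ in blue. A vertex of $E_i$ still has blue degree $2x+t=1$, and a vertex of $D_i$ has blue degree $x$. The sum of the blue degrees is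
\[
5x+5tx=\tfrac52-10\tau^2 ,
\]
so nothing is lost to first order in $\tau$. The configuration now has size $5x+5t=\frac52+5\tau$, and each additional vertex raises the red degrees of the vertices outside. The excess would be $4+5\tau-10\tau^2$.

The obstacle is the independent set $E_i\cup E_{i+1}\cup D_{i+2}\cup D_{i+3}\cup D_{i+4}$, of size $2x+3t=1+2t$. By Lemma~\ref{lem:types}(a) its subset $E_i\cup E_{i+1}\cup D_{i+3}$, of size $1$, is independent in every core. But the rules allow red edges from $D_{i+4}$ to $E_i$ and from $D_{i+2}$ to $E_{i+1}$, that is, from $D_j$ to $E_{j\pm1}$; see Figure~\ref{fig:types}. The ends of such an edge must have no common red neighbor outside.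

We arrange this with signs. Each cluster is cut into \emph{points}, which come in twin pairs $(\omega,+)$, $(\omega,-)$. Red edges inside a cluster join only twin points, and every vertex of a neighboring cluster is joined to exactly one point of each twin pair, chosen in a random-like way. Now an outside vertex sees only half of each neighboring cluster. To keep all red degrees at $1$ we double the ordinary clusters, and to keep their independent sets small we join their twin points in red as well.

After doubling, an ordinary cluster has size $2$ per unit of weight, while $E\cup D$ has size $5x+5t$. There is room for more: add vertices $Z\subset O$ of total size $z$, joined in red to $E$ and $D$ at the twin point. An independent set can take $E_i,E_{i+1},D_{i+3}$ at both points of a twin pair, which gives $2x+t=1$. It can also take $E_i,E_{i+1},D_{i+2},D_{i+3},D_{i+4},Z$ at one point and nothing at its twin, which gives $\frac12(2x+3t+z)$. This is at most $1$ if and only if $z\le4x-1$. With $z=4x-1$ the special clusters have size $5x+5t+z=4-x$, the red excess is $(4-x)-2$, and the total excess is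
\begin{equation}\label{eq:parabola}
(2-x)+5x+5x(1-2x)=2+9x-10x^2=4+\tau-10\tau^2 .
\end{equation}
At $x=\frac12$ this is $4$, as in Example~\ref{ex:pentagon}. The signs have cost most of the first-order gain, but not all of it: the maximum is at $\tau=\frac1{20}$, $x=\frac9{20}$, and equals $\frac{161}{40}$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\foreach \i/\a in {1/90,2/18,3/-54,4/-126,5/162}{
\node[circle,draw,inner sep=1.5pt] (E\i) at (\a:1.3) {$E_{\i}$};
\node[circle,draw,inner sep=1.5pt] (D\i) at (\a:2.8) {$D_{\i}$};
\draw[blue,very thick] (E\i)--(D\i);}
\foreach \i/\j in {1/3,2/4,3/5,4/1,5/2}{\draw[blue,very thick] (E\i)--(E\j);}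
\foreach \i/\j in {1/2,2/3,3/4,4/5,5/1}{
\draw[red,dashed,thick] (D\i)--(E\j); \draw[red,dashed,thick] (E\i)--(D\j);}
\end{tikzpicture}
\caption{The types $E_i$ and $D_i$ in the core of Proposition~\ref{prop:core}. Solid lines are complete blue bipartite graphs ($E_i$--$E_{i+2}$ and $E_i$--$D_i$). Dashed lines ($D_j$--$E_{j\pm1}$) are red edges, present only between twin points. The type $Z$, joined in red to all ten types at the twin point, is not drawn.}
\label{fig:types}
\end{figure}

\subsection{The construction}

\begin{proposition}\label{prop:core}
The hypothesis of Lemma~\ref{lem:transfer} holds with $A=\frac{161}{80}$.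
\end{proposition}

Theorem~\ref{thm:lower} follows at once from Lemma~\ref{lem:transfer} and Proposition~\ref{prop:core}.

\begin{proof}
Put $x=\frac9{20}$, $t=1-2x=\frac1{10}$, $z=4x-1=\frac45$. Given $c'\ge16$ and $\eta>0$, let $c=\frac12(c'-(2-x))\ge6$ and $\varepsilon=\eta/(1+4c)$. Let $\Gamma$ be a $(c,\varepsilon)$-graph, let $I_0$ be the neighborhood of a vertex, and let $w_0=w(I_0)\in[1,1+\varepsilon]$. The set $I_0$ is independent.

For large $k$ there is a $k\times k$ matrix with entries $\pm1$ in which every $\lceil\varepsilon k\rceil\times\lceil\varepsilon k\rceil$ submatrix contains both signs: a uniformly random matrix fails with probability at most $4^k\cdot2^{1-\varepsilon^2k^2}<1$. For each edge $ab$ of $\Gamma$ let $\varphi_{ab}$ be such a matrix, with $\varphi_{ba}$ its transpose. Let $L_0$ be such that all sizes below are integers when $L_0$ divides $L$.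

\emph{Vertices.} For each vertex $a$ of $\Gamma$ there is a cluster consisting of $2k$ points $(a,\omega,s)$, $\omega\in[k]$, $s\in\{+1,-1\}$; the points $(a,\omega,s)$ and $(a,\omega,-s)$ are \emph{twins}. If $a\notin I_0$, each point is a set of $w_aL/k$ vertices of type $W$. If $a\in I_0$, each point consists of $xw_aL/(2k)$ vertices of each type $E_1,\dots,E_5$, of $tw_aL/(2k)$ vertices of each type $D_1,\dots,D_5$, and of $zw_aL/(2k)$ vertices of type $Z$. The sets $S(v)$ are those of Definition~\ref{def:core}, with $O=W\cup Z$. Clusters have size $2w_aL$ for $a\notin I_0$ and $(4-x)w_aL$ for $a\in I_0$, so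
\[
|H|=\bigl(2c+(2-x)w_0\bigr)L=\bigl(c'+(2-x)(w_0-1)\bigr)L\in[c'L,(c'+\eta)L].
\]

\emph{Edges.}
\begin{enumerate}
\item[(R1)] Red: for $ab\in E(\Gamma)$, all pairs between $(a,\omega,s)$ and $(b,\omega',s')$ when $\varphi_{ab}(\omega,\omega')\,ss'=1$.
\item[(R2)] Red: for $a\notin I_0$, all pairs between twin points.
\item[(R3)] Red: for $a\in I_0$, all pairs between twin points whose types are $Z$--$E_i$, $Z$--$D_j$, $D_j$--$E_{j+1}$ or $D_j$--$E_{j-1}$.
\item[(B)] Blue: all pairs $E_i$--$E_{i+2}$ and $E_i$--$D_i$, over all points of all clusters in $I_0$.
\end{enumerate}
No pair receives both colors: (R1) never joins two clusters of $I_0$, and the type pairs in (R3) and (B) are different.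

\emph{$H$ is a core.} Condition (C3) holds by Lemma~\ref{lem:types}. For (C2), an edge of (R1) or (R2) has an end of type $W$, because $I_0$ is independent; an edge of (R3) has an end of type $Z$ or joins $S=\{j\}$ to $\{j+3,j+4\}$ or $\{j+1,j+2\}$. For (C1), a red triangle meeting three clusters would give a triangle of $\Gamma$. If two of its vertices lie in the cluster of $a$ and one lies at $(b,\omega',s')$, the first two lie at twins $(a,\omega,\pm1)$, and (R1) would require both $\varphi_{ab}(\omega,\omega')s'=1$ and $-\varphi_{ab}(\omega,\omega')s'=1$. Three vertices in one cluster would have pairwise opposite signs.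

\emph{Independence number.} Let $I\subset V(H)$ be independent. Call $a$ \emph{heavy} if $I$ meets at least $2\varepsilon k$ of the $2k$ points of its cluster, and \emph{light} otherwise. A light cluster contributes at most an $\varepsilon$-fraction of its size, so all light clusters together contribute at most $4c\varepsilon L$. Suppose $ab\in E(\Gamma)$ and both are heavy. There are signs $s,s'$ and sets $\Omega,\Omega'\subset[k]$ of size at least $\varepsilon k$ such that $I$ meets $(a,\omega,s)$ for $\omega\in\Omega$ and $(b,\omega',s')$ for $\omega'\in\Omega'$. The matrix $\varphi_{ab}$ takes the value $ss'$ on $\Omega\times\Omega'$, so $I$ contains an edge of (R1), a contradiction. Thus the heavy vertices form an independent set of $\Gamma$, of weight at most $1+\varepsilon$. We show that $I$ has at most $w_aL$ vertices in the cluster of any $a$; then $\alpha(H)\le(1+\varepsilon+4c\varepsilon)L=(1+\eta)L$.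

For $a\notin I_0$, by (R2) the set $I$ meets at most one point of each twin pair, so it has at most $k\cdot w_aL/k$ vertices there. Let $a\in I_0$, and let $f_i,g_j,\zeta$ be the fractions of the $2k$ points of the cluster at which $I$ contains a vertex of type $E_i,D_j,Z$. The contribution of the cluster, divided by $w_aL$, is at most
\[
\Sigma=x\sum_if_i+t\sum_jg_j+z\zeta .
\]
If two types are joined in (R3), then passing to the twin maps the points where $I$ meets the first type injectively to points where $I$ does not meet the second; so the two fractions have sum at most $1$. In particular $f_i,g_j\le1-\zeta$. By (B), the indices $i$ with $f_i>0$ contain no two at distance $2$, and $f_i>0$ implies $g_i=0$. There are three cases.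
\begin{itemize}
\item $f_i,f_{i+1}>0$. Then $g_i=g_{i+1}=0$, $g_{i+4}\le1-f_i$ and $g_{i+2}\le1-f_{i+1}$. As $x\ge t$, we get $xf_i+tg_{i+4}\le t+(x-t)f_i\le x-(x-t)\zeta$, and in the same way $xf_{i+1}+tg_{i+2}\le x-(x-t)\zeta$. With $tg_{i+3}\le t-t\zeta$ this gives $\Sigma\le2x+t-(2x-t)\zeta+z\zeta=1$, because $z=2x-t$.
\item Exactly one $f_i$ is positive. Then $\Sigma\le(x+4t)(1-\zeta)+z\zeta\le\max(x+4t,z)=0.85$.
\item All $f_i$ vanish. Then $\Sigma\le5t(1-\zeta)+z\zeta\le\max(5t,z)=0.8$.
\end{itemize}

\emph{Edges.} We count only (R1) and (B). Fix a point $(a,\omega,s)$ and $b\in N(a)$. For each $\omega'$ exactly one sign $s'$ satisfies (R1), so a vertex at this point is joined to exactly half of the cluster of $b$: to $w_bL$ vertices if $b\notin I_0$ and to $(1+\frac{2-x}2)w_bL$ vertices if $b\in I_0$. Hence $(\deg(v)-L)/L$ is at least $\frac{2-x}2w(N(a)\cap I_0)$ for $v$ of type $W$ in the cluster of $a$, at least $(2x+t)w_0\ge1$ for $v\in E$, at least $xw_0\ge x$ for $v\in D$, and at least $0$ for $v\in Z$. The cluster of $a\notin I_0$ has $2w_aL$ vertices, $|E|\ge5xL$ and $|D|\ge5tL$. By \eqref{eq:double} and \eqref{eq:parabola},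
\[
\frac{2e(H)-L|H|}{L^2}\ge(2-x)+5x+5tx=2+9x-10x^2=\frac{161}{40}.\qedhere
\]
\end{proof}

\section{Triangle-free graphs with degrees close to the independence number}\label{sec:trianglefree}

We prove Lemma~\ref{lem:gamma}. A bipartite graph gives the degrees, but its two sides, of weight $c/2$ each, are independent. We add sparse edges inside the sides, only between vertices with no common neighbor. To have many such pairs, we place the vertices on a cycle $\mathbb Z_M$ and let neighborhoods be arcs of length $r$: sparse edges join residues at distance at least $r$, so an independent set on one side is essentially confined to an arc. A random shift of the arcs prevents an independent set from using both sides.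

\begin{proof}[Proof of Lemma~\ref{lem:gamma}]
Write $2/c=r/M$ with positive integers $r,M$; since $c\ge6$, $M\ge3r$. Let $\|\cdot\|$ be the circular distance to $0$ in $\mathbb Z_M$, let $\Delta=\{0,\dots,r-1\}\subset\mathbb Z_M$, and let $\varepsilon_1=\varepsilon/(2c)$.

\emph{The shift.} For large $k$ there is $\varphi:[k]^2\to\mathbb Z_M$ with $\varphi(\Omega\times\Omega')=\mathbb Z_M$ whenever $|\Omega|,|\Omega'|\ge\varepsilon_1k$. Indeed, a uniformly random $\varphi$ fails with probability at most $M4^k(1-1/M)^{\varepsilon_1^2k^2}$, which tends to $0$.

\emph{The sparse graph.} For large $\ell$ there is a triangle-free graph $Q$ on $\mathbb Z_M\times[\ell]$ such that every edge $(x,j)(x',j')$ has $\|x-x'\|\ge r$, and such that whenever $\|x-x'\|\ge r$ and $A,B\subset[\ell]$ have size at least $\varepsilon_1\ell$, there is an edge between $\{x\}\times A$ and $\{x'\}\times B$. To see this, put $C=16/\varepsilon_1^2$ and take each allowed pair independently with probability $C/\ell$. The expected number of triangles is at most $(M\ell)^3(C/\ell)^3/6$, so by Markov's inequality there are at most $M^3C^3/3$ triangles with probability at least $\frac12$.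 For fixed $x,x',A,B$ with $|A|=|B|=\lceil\varepsilon_1\ell\rceil$, the number of edges between the two sets is binomial with mean $\mu\ge16\ell$. Chernoff's bound states that it is at most $\mu/2$ with probability at most $e^{-\mu/8}\le e^{-2\ell}$. Since $M^24^\ell e^{-2\ell}\to0$, for large $\ell$ there is an outcome with at most $M^3C^3/3<8\ell$ triangles in which every such pair of sets spans at least $8\ell$ edges. Delete one edge from each triangle.

\emph{The graph $\Gamma$.} Its vertices are $(\sigma,\omega,x,j)$ with $\sigma\in\{1,2\}$ (the side), $\omega\in[k]$, $x\in\mathbb Z_M$, $j\in[\ell]$, each of weight $1/(kr\ell)$; the total weight is $2M/r=c$. \emph{Dense edges} join $(1,\omega,x,j)$ to $(2,\omega',y,j')$ when $x+y+\varphi(\omega,\omega')\in\Delta$. \emph{Sparse edges} form a copy of $Q$ on each set $\{(\sigma,\omega)\}\times\mathbb Z_M\times[\ell]$. For a given vertex and each $\omega'$ there are $r$ admissible residues on the other side, so the vertex has $kr\ell$ dense neighbors, of weight exactly $1$.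

\emph{No triangle.} A triangle within one side would lie in one copy of $Q$. Otherwise two of its vertices are joined by a sparse edge, so they have the same $\omega$ and residues $x,x'$ with $\|x-x'\|\ge r$. A common dense neighbor forces $x-x'\in\Delta-\Delta$, that is, $\|x-x'\|\le r-1$.

\emph{Independent sets.} Let $I$ be independent. Call a triple $(\sigma,\omega,x)$ \emph{rich} if $I$ contains at least $\varepsilon_1\ell$ of its $\ell$ vertices. Suppose both sides have at least $\varepsilon_1kM$ rich triples. Then some $x$ is rich on side 1 for a set $\Omega$ of at least $\varepsilon_1k$ values of $\omega$, and some $y$ is rich on side 2 for such a set $\Omega'$. Choosing $(\omega,\omega')\in\Omega\times\Omega'$ with $\varphi(\omega,\omega')=-x-y$ gives a dense edge in $I$. So one side has fewer than $\varepsilon_1kM$ rich triples, and $I$ has at most $\varepsilon_1kM\cdot\ell+kM\cdot\varepsilon_1\ell$ vertices there.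

On the other side fix $\omega$. By the property of $Q$, the rich residues are pairwise at distance at most $r-1$. Such a set has at most $r$ elements. Indeed, translate one of them to $0$ and represent all by integers in $[-(r-1),r-1]$. Two representatives differing by $u\in[r,2r-2]$ would be at circular distance $\min(u,M-u)\ge r$, as $M\ge3r$. So all representatives differ by at most $r-1$. (This is the only use of $c\ge6$. For $M=3$, $r=2$ all three residues are pairwise at distance $r-1$.) Hence $I$ has at most $kr\ell+\varepsilon_1kM\ell$ vertices on this side, and
\[
w(I)\le1+3\varepsilon_1M/r=1+\tfrac32\varepsilon_1c<1+\varepsilon.\qedhere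
\]
\end{proof}

\section{The upper bound for cores}\label{sec:coreupper}

\begin{proposition}\label{prop:coreupper}
Let $m>0$ and let $H$ be a core with $\alpha(H)\le m$. Then $e(H)\le\frac12m|H|+\frac{161}{80}m^2$.
\end{proposition}

A red neighborhood contains no red edge, so it can be larger than $m$ only if it contains blue edges, and all blue edges meet $E$. We bound the red excess by exhibiting a large independent subset of each red neighborhood and charging the remaining red edges to their other ends.

\begin{proof}
Put $x_i=|E_i|/m$, $y_i=|D_i|/m$, $X=\sum_ix_i$, $B=\sum_ix_ix_{i+2}$ and $T=\sum_v(\deg(v)-m)/m^2$. We must show $T\le\frac{161}{40}$. Lemma~\ref{lem:types}(a) gives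
\begin{equation}\label{eq:xy}
y_j+x_{j+2}+x_{j-2}\le1,\qquad\text{and in particular}\qquad x_i+x_{i+1}\le1 .
\end{equation}

\emph{Vertices of $E$.} Let $v\in E_i$. Then $N_b(v)\subset D_i\cup E_{i+2}\cup E_{i-2}$ is independent. By (C2), $N_r(v)\subset E_{i+2}\cup E_{i-2}\cup D_i\cup D_{i+1}\cup D_{i-1}\cup O$. This set spans no blue edge, since $E_{i+2},E_{i-2}$ have consecutive indices and $D_{i+2},D_{i-2}$ are absent; and $N_r(v)$ spans no red edge. So $\deg_r(v)\le m$ and $\deg_b(v)\le m$.

\emph{Red degrees in $D\cup O$.} For every vertex $u$ the set $N_r(u)\setminus E$ is independent, so it has at most $m$ elements. Let $J=\{k,k+1\}$, with $k$ to be chosen. For $v\in D\cup O$ the set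
\[
\Bigl(N_r(v)\setminus\bigl(E\cup D_k\cup D_{k+1}\bigr)\Bigr)\cup\Bigl(N_r(v)\cap(E_k\cup E_{k+1})\Bigr)
\]
spans no red edge. It spans no blue edge either: a blue edge would join $E_k$ to $E_{k\pm2}\cup D_k$ or $E_{k+1}$ to $E_{k+1\pm2}\cup D_{k+1}$, and none of these sets is met. Therefore
\[
\deg_r(v)-m\le\sum_{i\notin J}|N_r(v)\cap E_i|+\sum_{i\in J}|N_r(v)\cap D_i| .
\]
Sum over $v\in D\cup O$ and count the red edges from their other ends. A vertex $u\in E_i$ is counted at most $\deg_r(u)\le m$ times, and a vertex $u\in D_i$ at most $|N_r(u)\setminus E|\le m$ times. Since also $\deg_r(v)-m\le0$ on $E$,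
\[
\sum_{v\in H}(\deg_r(v)-m)\le m^2\Bigl(\sum_{i\notin J}x_i+\sum_{i\in J}y_i\Bigr).
\]

\emph{The optimization problem.} The blue degrees sum to at most $Xm^2$ on $E$, to at most $\sum_ix_iy_i\,m^2$ on $D$, and to $0$ on $O$. Hence
\begin{equation}\label{eq:T}
T\le X+\sum_ix_iy_i+\sum_{i\notin J}x_i+\sum_{i\in J}y_i .
\end{equation}
(For $x_i=x$, $y_i=1-2x$ the right side is $5x+5x(1-2x)+(2-x)$, the expression \eqref{eq:parabola}, term by term.) Insert $y_i\le1-x_{i+2}-x_{i-2}$. Then $\sum_ix_iy_i\le X-2B$, and
\[
T\le3X-2B+2-\sum_{i\in J}(x_i+x_{i+2}+x_{i-2})=2X-2B+2-x_{k+3},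
\]
because the last sum is $(x_k+x_{k+2}+x_{k+3})+(x_{k+1}+x_{k+3}+x_{k+4})=X+x_{k+3}$. Choose $k$ with $x_{k+3}=M:=\max_ix_i$. It remains to show that $f:=2X-2B-M\le\frac{81}{40}$.

\emph{Case $M\le\frac12$.} For fixed $M$ the function $2X-2B-M$ is affine in each $x_i$, so on $[0,M]^5$ it is maximal at a point of $\{0,M\}^5$. If $a$ coordinates equal $M$ and $b$ pairs $\{i,i+2\}$ lie among them, the value is $(2a-1)M-2bM^2$. The pairs $\{i,i+2\}$ form a $5$-cycle, so $b=5$ for $a=5$, $b=3$ for $a=4$, and $b\ge1$ for $a=3$. The values are $9M-10M^2=\frac{81}{40}-10(M-\frac9{20})^2$ for $a=5$; then $7M-6M^2\le2$ and at most $5M-2M^2\le2$ for $a=4,3$, both functions being increasing on $[0,\frac12]$; and at most $3M\le\frac32$ for $a\le2$.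

\emph{Case $M>\frac12$.} Let $x_1=M$, $\kappa=1-M$, $p=x_2$, $q=x_5$, $s=x_3+x_4$. By \eqref{eq:xy}, $p,q\le\kappa<\frac12$ and $s\le1$. The reflection $i\mapsto2-i$ preserves $f$ and exchanges $p,q$, so let $p\le q$. We have $B=Ms+px_4+qx_3+pq$ and $px_4+qx_3=qs-(q-p)x_4\ge qs-(q-p)M$. Hence
\[
f\le M+2(\kappa-q)s+2p+2q-2pq+2(q-p)M .
\]
The right side is nondecreasing in $s$. At $s=1$ it equals $1+\kappa+2p(\kappa-q)+2q(1-\kappa)$, which is increasing in $q$ because $1-\kappa-p>0$. At $q=\kappa$ it equals $1+3\kappa-2\kappa^2\le2$.
\end{proof}

\section{A weighted Tur\'an problem}\label{sec:labeled}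

It remains to show that a dense valid graph with small independence number looks like the frame of Lemma~\ref{lem:frame}. The regularity lemma will reduce this to a finite problem, which we solve first. The vertices below stand for clusters. A \emph{double} cluster spans no red edge, so each of its large subsets contains a blue edge, and it may supply two vertices to a blue clique. A \emph{single} cluster supplies one vertex and meets essentially no red edge. The ends of a blue edge in a double cluster are sure to have many common blue neighbors in another cluster only if the blue density exceeds $\frac12$, so we distinguish blue pairs of density above $\frac12$ (\emph{full}) from those of density at most about $\frac12$ (\emph{half}).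

\begin{definition}\label{def:labeled}
A \emph{labeled graph} $\mathcal R$ has vertices of two kinds, single and double. Some pairs carry one of the labels \emph{red}, \emph{half}, \emph{full}; the labels red and half occur only between two double vertices. A pair is \emph{blue} if it is half or full. The weight $w$ of a pair is $1$ if it is red or full, $\frac12$ if it is half, and $0$ if it is unlabeled; also $w(v,v)=0$. The labeled graph is \emph{admissible} if
\begin{enumerate}
\item[(A1)] it has no red triangle;
\item[(A2)] there are no sets $T_2\subset T$ with $|T|+|T_2|\ge6$ such that all pairs in $T$ are blue and $T_2$ consists of double vertices with all pairs full.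
\end{enumerate}
Let $\mathcal P$ be the labeled graph on $u_1,\dots,u_6$ in which $u_6$ is single, $u_1,\dots,u_5$ are double, and $u_iu_j$ is red if $\chi(i,j)$ is red and full if $\chi(i,j)$ is blue. A \emph{copy} of $\mathcal P$ preserves kinds and labels.
\end{definition}

We refer to a violation of (A2) by the sum $|T|+|T_2|$, for instance $4+2$. For a probability vector $x$ on the vertices put $\lambda(x)=\sum_{\{u,v\}}w(u,v)x_ux_v$. On $\mathcal P$ all $15$ weights are $1$, and the uniform vector gives $\lambda=\frac{15}{36}=\frac5{12}$.

\begin{proposition}\label{prop:weighted}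
There is $c_0>0$ such that for every admissible $\mathcal R$ and every probability vector $x$ on its vertices, $\lambda(x)\le\frac5{12}$, and $\lambda(x)\le\frac5{12}-c_0$ if $\mathcal R$ contains no copy of $\mathcal P$.
\end{proposition}

We recall two facts. The \emph{Motzkin--Straus theorem}: if $F$ is a graph with clique number $\omega$ and $y$ is a probability vector on $V(F)$, then $2\sum_{uv\in E(F)}y_uy_v\le1-1/\omega$. Second, in a $2$-coloring of $K_5$ without monochromatic triangle each color class is a $5$-cycle: a vertex with three edges of one color would create a monochromatic triangle among its three neighbors or with two of them, so both classes are $2$-regular and triangle-free.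

\begin{proof}
\emph{Reduction to complete labeled graphs.} Let $x$ maximize $\lambda$, with support as small as possible. If $u,v$ are in the support and $w(u,v)=0$, then $\lambda$ is affine when mass is moved between $u$ and $v$, so we can move mass in one of the two directions without decreasing $\lambda$ until $x_u$ or $x_v$ vanishes, against minimality. So the support is a \emph{complete} admissible labeled graph: all pairs are labeled. Let it have $p$ single and $q$ double vertices. Pairs containing a single vertex are full, so $p\le5$ by (A2). The double vertices span no red $K_3$ and no blue $K_5$ ($5+1$), so $q<R(3,5)$. There are finitely many such labeled graphs, and it suffices to show that $\max\lambda\le\frac5{12}$ for $\mathcal P$ and $\max\lambda<\frac5{12}$ for each of the others.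

\emph{The effective number of parts.} For a probability vector $y$ on the double vertices put
\[
Q(y)=\sum_vy_v^2+\sum_{uv\text{ half}}y_uy_v,\qquad\sigma=\frac1{\min Q},
\]
and $\sigma=0$ if $q=0$. In a complete labeled graph $2\lambda(x)=1-\sum_vx_v^2-\sum_{uv\text{ half}}x_ux_v$. If the double vertices have total mass $s$, then by the Cauchy--Schwarz inequality, applied twice,
\[
2\lambda(x)\le1-\frac{(1-s)^2}p-\frac{s^2}\sigma\le1-\frac1{p+\sigma},
\]
where a term is omitted if $p=0$ or $q=0$. So we have to show that $p+\sigma<6$, except that $p+\sigma=6$ for $\mathcal P$. Let $F$ be the graph of red and full pairs on the double vertices and $\omega$ its clique number. By the Motzkin--Straus theorem $\sum y_v^2+2\sum_{\text{half}}y_uy_v=1-2\sum_{F}y_uy_v\ge1/\omega$. Averaging this with $\sum y_v^2\ge1/q$,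
\begin{equation}\label{eq:Q}
Q(y)\ge\frac1{2\omega}+\frac1{2q}.
\end{equation}

\emph{The cases $q=0$ and $p\ge2$.} If $q=0$, then $p+\sigma\le5$. Let $q\ge1$. The single vertices and one double vertex give $(p+1)+1\le5$, so $p\le3$. If $p=3$, a blue pair of double vertices would give $5+1$; so all such pairs are red, $q\le2$ and $\sigma\le2$. If $p=2$, a full pair of double vertices would give $4+2$; so $F$ is the red graph, $\omega\le2$, and \eqref{eq:Q} gives $\sigma<4$.

\emph{The case $p=1$.} Among the double vertices, (a) there is no blue $K_4$ ($5+1$), and (b) no full pair lies in a blue triangle ($4+2$). So $q\le R(3,4)-1=8$, and $\omega\le5$ since $F$ has neither a red nor a full triangle. We need $\min Q>\frac15$. If $\omega\le3$, then $Q\ge\frac16+\frac1{16}>\frac15$. Let $\omega\in\{4,5\}$, let $A$ be an $\omega$-clique of $F$, and let $v\notin A$ be double. By (b) the blue neighbors of $v$ in $A$ form a red clique, and by (A1) its red neighbors form a full clique. Each has at most two vertices, so $\omega=4$ and $A$ is the disjoint union of a red pair and a full pair.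

If $\omega=5$, no such $v$ exists. Then $q=5$, the set $A$ carries a full and a red $5$-cycle, the labeled graph is $\mathcal P$, and $Q=\sum y_v^2$ gives $\sigma=5$.

If $\omega=4$, the red and the full graph on $A$ are complementary and triangle-free, so they are $C_4$ and $2K_2$ in some order, or two paths $P_4$. In the first case the two vertices outside a pair carry the same label as the pair, so no $v$ exists and $q=4$. In the second case let $1234$ be the full path. The complements of $12$ and $34$ are full, so every outside $v$ is red to $2,3$ and blue to $1,4$. The outside vertices are all red to $2$, hence pairwise blue, and with $1$ they form a blue clique; by (a) there are at most two. In both cases $q\le6$ and $Q\ge\frac18+\frac1{12}=\frac5{24}>\frac15$.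

\emph{The case $p=0$.} Now (a$'$) there is no blue $K_5$, (b$'$) no full pair lies in a blue $K_4$, and (c$'$) there is no full triangle ($3+3$). We need $\min Q>\frac16$. Let $y$ minimize $Q$ and delete the vertices outside its support; let $q$, $F$, $\omega$ refer to what remains. Again $\omega\le5$. If $\omega\le3$, \eqref{eq:Q} gives $Q>\frac16$.

Let $\omega=4$. A $4$-clique of $F$ contains a full pair $uv$. The common blue neighbors of $u,v$ form a red clique by (b$'$), so there are at most two, and all other vertices lie in $N_r(u)\cup N_r(v)$. Red neighborhoods are blue cliques, of size at most $4$ by (a$'$). If $q\ge12$, then $|N_r(u)\cup N_r(v)|\ge8$, so the two sets are disjoint of size $4$, and $v$ is blue to all of $N_r(u)$, against (a$'$). So $q\le11$ and $Q\ge\frac18+\frac1{22}=\frac{15}{88}>\frac16$.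

Let $\omega=5$. Here \eqref{eq:Q} is too weak, and we use the optimality of $y$. Suppose $Q(y)\le\frac16$. As all $y_v$ are positive, the partial derivatives $2y_v+y(N_{\mathrm{half}}(v))$ of $Q$ have a common value, and multiplying by $y_v$ and summing shows that it is $2Q(y)$. So
\begin{equation}\label{eq:lagrange}
y_v+\tfrac12\,y(N_{\mathrm{half}}(v))=Q(y)\qquad\text{for all }v.
\end{equation}
Let $A$ be a $5$-clique of $F$ of maximal mass $y(A)$; number it $1,\dots,5$ so that consecutive pairs are full and the others red. A vertex $v\notin A$ has at most two red neighbors in $A$, consecutive if two, and by (c$'$) at most two full neighbors, nonconsecutive if two. So it has $h(v)\ge1$ half neighbors in $A$. If $h(v)=1$, then for some $u\in A$ it is red to $u\pm2$, full to $u\pm1$ and half to $u$; call $v$ a \emph{substitute} for $u$. Then $(A\setminus\{u\})\cup\{v\}$ is a $5$-clique of $F$, so $y_v\le y_u$, and \eqref{eq:lagrange} gives $\frac32y_v\le y_v+\frac12y_u\le\frac16$, that is, $y_v\le\frac19$. Two substitutes $v,v'$ for the same $u$ are both red to $u+2$, so $vv'$ is blue, and $\{u,u+1,v,v'\}$ is a blue $K_4$ containing the full pair $u(u+1)$.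 Substitutes $v$ for $u$ and $v'$ for $u+1$ are both red to $u+3$, so $vv'$ is blue, and $\{u,u+1,v,v'\}$ is again such a $K_4$. Both contradict (b$'$). Hence there are at most two substitutes, of total mass $\kappa\le\frac29$. Summing \eqref{eq:lagrange} over $A$, where no pair is half,
\[
5Q(y)=y(A)+\tfrac12\sum_{v\notin A}h(v)y_v\ge y(A)+\tfrac12\kappa+(1-y(A)-\kappa)=1-\tfrac\kappa2\ge\tfrac89 .
\]
So $Q(y)\ge\frac8{45}>\frac16$, a contradiction.
\end{proof}

Once a copy of $\mathcal P$ is found, it serves as a template against which all other vertices are compared. Given a copy $u_1,\dots,u_6$ of $\mathcal P$ in $\mathcal R$, a vertex $v$ is a \emph{clone} of $u_i$ if it is of the same kind as $u_i$, $w(v,u_i)=0$, and $vu_j$ has the label of $u_iu_j$ for all $j\ne i$. Each $u_i$ is a clone of itself, and no vertex is a clone of two of the $u_i$.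

\begin{lemma}\label{lem:clones}
Let $u_1,\dots,u_6$ be a copy of $\mathcal P$ in an admissible $\mathcal R$, and let $s(v)=\sum_iw(v,u_i)$.
\begin{enumerate}
\item[(a)] For every vertex $v$, either $s(v)=5$ and $v$ is a clone of some $u_i$, or $s(v)\le\frac92$.
\item[(b)] Let $v,v'$ be clones of $u_i,u_j$. If $i=j$, then $w(v,v')=0$. If $i\ne j$ and $w(v,v')=1$, then $vv'$ has the label of $u_iu_j$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $v\notin\{u_1,\dots,u_6\}$. The pair $vu_6$ is full or unlabeled. If it is full, then $v$ is not blue to two consecutive $u_i,u_{i+1}$, since $T=\{v,u_6,u_i,u_{i+1}\}$, $T_2=\{u_i,u_{i+1}\}$ would give $4+2$.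

Let $v$ be single; all its labels are full. If $vu_6$ is full, then $s(v)\le1+2$. Otherwise $s(v)\le4$ unless $v$ is full to $u_1,\dots,u_5$, in which case it is a clone of $u_6$.

Let $v$ be double. By (A1) it has at most two red neighbors among $u_1,\dots,u_5$, consecutive if two. If $vu_6$ is unlabeled, note that $v$ is not full to two consecutive $u_i,u_{i+1}$ ($3+3$), so at most four of the five weights equal $1$ and $s(v)\le\frac92$. If $vu_6$ is full, $v$ has at most two blue neighbors among $u_1,\dots,u_5$, so $s(v)\le1+2+2$. Equality requires red neighbors $u_j,u_{j+1}$ and two nonconsecutive full neighbors among the rest, necessarily $u_{j+2},u_{j+4}$; then $vu_{j+3}$ is unlabeled and $v$ is a clone of $u_{j+3}$. Otherwise $s(v)\le\frac92$, as $2s(v)$ is an integer.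

(b) Replace $u_i$ by $v$. This gives another copy of $\mathcal P$, to which we apply (a) with the vertex $v'$. If $i=j$, the sum for $v'$ is $5+w(v,v')$, so $w(v,v')=0$. If $i\ne j$, the sum is $4+w(v,v')$. When it equals $5$, the vertex $v'$ is a clone, necessarily of $u_j$, so $v'v$ has the label of $u_jv$, which is that of $u_ju_i$.
\end{proof}

\section{Regularity and the approximate structure}\label{sec:regularity}

For disjoint nonempty vertex sets $X,Y$ of a graph, the \emph{density} of $(X,Y)$ is the number of edges between them divided by $|X||Y|$. The pair is \emph{$\varepsilon$-regular} if the density of $(X',Y')$ differs from that of $(X,Y)$ by at most $\varepsilon$ whenever $X'\subset X$, $Y'\subset Y$, $|X'|\ge\varepsilon|X|$, $|Y'|\ge\varepsilon|Y|$. If $(X,Y)$ is $\varepsilon$-regular of density $\rho$ and $|Y'|\ge\varepsilon|Y|$, then fewer than $\varepsilon|X|$ vertices of $X$ have fewer than $(\rho-\varepsilon)|Y'|$ neighbors in $Y'$, since otherwise these vertices and $Y'$ would violate regularity; the other vertices of $X$ are \emph{typical} to $Y'$. We use Szemer\'edi's regularity lemma in the following form. For all $\varepsilon>0$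 and $\tau_0$ there are $k_{\max}$ and $n_*$ such that, for any two graphs on a common vertex set $V$ with $|V|=n\ge n_*$ and any partition of $V$ into at most $\tau_0$ sets, there is a partition $V=U_0\cup U_1\cup\dots\cup U_k$ with $1/\varepsilon\le k\le k_{\max}$, $|U_0|\le\varepsilon n$, $|U_1|=\dots=|U_k|$, each \emph{cluster} $U_i$ $(i\ge1)$ inside one set of the given partition, and all but at most $\varepsilon k^2$ pairs of clusters $\varepsilon$-regular in both graphs.

\subsection{The reduced labeled graph}\label{sub:reduced}

Let $0<d\le\frac1{20}$, $\varepsilon=(d/2)^6/10$, $\tau_0=1+1/d$, and $\delta(d)=(d/2)^6/(4k_{\max})$. Let $G$ be a graph with a valid coloring, $n=|G|\ge n_*$ and $\alpha(G)\le\delta(d)n$.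

A cluster of an arbitrary regular partition may contain edges of both colors, and then we do not know whether it can supply a blue edge. We remove this ambiguity first. Choose greedily disjoint sets $A_1,\dots,A_\tau$, each of size at least $dn$ and spanning no red edge, until the remainder $A_0$ contains no such set; then $\tau\le1/d$. For every vertex $v$ the set $N_r(v)\cap A_0$ spans no red edge, so it has fewer than $dn$ elements. Hence at most $dn^2$ red edges meet $A_0$. Delete them and call the result $G_1$. Apply the regularity lemma to the red and the blue graph of $G_1$ and the partition $A_0,\dots,A_\tau$. Let $\ell$ be the size of the clusters, so $n/(2k)\le(1-\varepsilon)n/k\le\ell\le n/k$. Clusters inside $A_0$ are \emph{single} and the others are \emph{double}. Every subset of a double cluster with more than $\delta(d)n$ vertices spans an edge of $G$, which is blue; this is where the bound on $\alpha(G)$ enters. From now on \emph{regular} means $\varepsilon$-regular in both colors, and densities are taken in $G_1$.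

\begin{lemma}\label{lem:embed}
\begin{enumerate}
\item[(a)] There are no sets of clusters $T_2\subset T$ with $|T|+|T_2|=6$ such that all pairs in $T$ are regular with blue density at least $d$, and $T_2$ consists of double clusters with pairwise blue densities at least $\frac12+d$.
\item[(b)] There are no three clusters that are pairwise regular with red density at least $d$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We build a blue $K_6$ with one vertex in each cluster of $T\setminus T_2$ and two in each cluster of $T_2$. Process the clusters of $T\setminus T_2$ first. In each unprocessed cluster keep the \emph{candidate set} of vertices joined in blue to all vertices chosen so far. Each step will shrink candidate sets by a factor at least $d/2$, so they always have size at least $(d/2)^6\ell=10\varepsilon\ell$. At most $5\varepsilon\ell$ vertices of the current cluster fail to be typical in blue to one of the remaining candidate sets, with strict inequality if any remain, so at least half of its candidates are typical to all of them. In a cluster of $T\setminus T_2$ choose one such candidate; the remaining candidate sets shrink by a factor at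 least $d-\varepsilon\ge d/2$. In a cluster of $T_2$, at most four other clusters remain, so there are more than $5\varepsilon\ell\ge\delta(d)n$ such candidates, and two of them are joined by a blue edge. Only clusters of $T_2$ remain, and in each remaining candidate set the two vertices have common blue neighbors in proportion at least $2(\frac12+d-\varepsilon)-1\ge d$.

(b) The same procedure in red, with one vertex from each cluster, gives a red triangle.
\end{proof}

Define a labeled graph $\mathcal R$ on the clusters. Irregular pairs are unlabeled. A regular pair is \emph{red} if its red density is at least $d$; both clusters are then double, as $G_1$ has no red edge meeting $A_0$. A regular pair that is not red and has blue density at least $d$ is \emph{full} if its blue density is at least $\frac12+d$ or one of the clusters is single, and \emph{half} otherwise. All other pairs are unlabeled. Then $\mathcal R$ is admissible: (A1) is Lemma~\ref{lem:embed}(b), and in a violation of (A2) we can lower $|T|+|T_2|$ one unit at a time, by removing elements from $T_2$ and then from $T$, until it equals $6$. Let $\rho(X,Y)$ be the density of $G_1$ on a regular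 pair, and put $\rho(X,Y)=0$ if the pair is irregular or $X=Y$. Then
\begin{equation}\label{eq:rho}
\rho(X,Y)\le w(X,Y)+2d ,
\end{equation}
since a half pair has density below $d+\frac12+d$ and an unlabeled regular pair below $d+d$.

\subsection{The edge bound and stability}

\begin{proposition}\label{prop:rough}
For every $\nu>0$ there are $\delta'>0$ and $n'$ such that every $(K_3,K_6)$-free graph $G$ on $n\ge n'$ vertices with $\alpha(G)\le\delta'n$ has $e(G)\le(\frac5{12}+\nu)n^2$.
\end{proposition}

\begin{proof}
Let $d=\min(\frac\nu4,\frac1{20})$, $\delta'=\delta(d)$, $n'=n_*$. At most $dn^2$ edges were deleted, and at most $\varepsilon n^2$ edges each meet $U_0$, lie inside clusters (as $\ell\le\varepsilon n$), or lie in irregular pairs. By \eqref{eq:rho} and Proposition~\ref{prop:weighted} with the uniform vector, the regular pairs contain at most $(\frac5{12}+d)k^2\ell^2$ edges. So $e(G)\le(\frac5{12}+2d+3\varepsilon)n^2\le(\frac5{12}+\nu)n^2$.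
\end{proof}

\begin{proposition}\label{prop:stab}
There is $\nu_0>0$ such that for every $0<\nu\le\nu_0$ there are $\delta''>0$ and $n''$ with the following property. Let $G$ be a graph on $n\ge n''$ vertices with a valid coloring, $\alpha(G)\le\delta''n$ and minimum degree at least $(\frac56-\nu)n$, and let $\gamma=200\nu$. Then, $V(G)$ has a partition $V_1\cup\dots\cup V_6$ with $\bigl||V_i|-\frac n6\bigr|\le\gamma n$ such that, for all $i\ne j$, all but at most $\gamma n^2$ pairs in $V_i\times V_j$ are edges of color $\chi(i,j)$.
\end{proposition}

\begin{proof}
Let $\nu_0=\min(\frac{c_0}2,\frac1{25})$, $d=\nu^3$, $\delta''=\delta(d)$, $n''=n_*$, and form $\mathcal R$ as above; note that $\varepsilon\le d^2$.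

\emph{A minimum degree condition in $\mathcal R$.} Discard the clusters that lie in more than $\sqrt\varepsilon k$ irregular pairs; there are at most $2\sqrt\varepsilon k$ of them. Discard also the clusters whose vertices lost on average more than $\sqrt d\,n$ in degree when passing from $G$ to $G_1$; the total loss is at most $2dn^2$, so there are at most $2\sqrt d\,n/\ell\le2\sqrt d\,k/(1-\varepsilon)$ of them. Altogether at most $3\sqrt d\,k\le\nu k$ clusters are discarded. Let $\mathcal K$ be the set of the others, $k'=|\mathcal K|\ge(1-\nu)k$. For $X\in\mathcal K$ the average degree in $G_1$ of the vertices of $X$ is at least $(\frac56-\nu-\sqrt d)n$. Of the neighbors of a vertex, at most $\varepsilon n$ are in $U_0$, at most $\varepsilon n$ in $X$, at most $3\sqrt d\,n$ in discarded clusters and at most $\sqrt\varepsilon n$ in clusters irregular with $X$. Since $n/\ell\ge k$, we obtain $\sum_{Y\in\mathcal K}\rho(X,Y)\ge(\frac56-\nu-4\sqrt d-3\sqrt\varepsilon)k$. We have $4\sqrt d+3\sqrt\varepsilon+2d\le4\nu^{3/2}+5\nu^3\le\nu$, so with \eqref{eq:rho},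
\begin{equation}\label{eq:mindeg}
\sum_{Y\in\mathcal K}\rho(X,Y)\ge(\tfrac56-2\nu)k,\qquad\sum_{Y\in\mathcal K}w(X,Y)\ge(\tfrac56-2\nu)k\qquad(X\in\mathcal K).
\end{equation}
The uniform vector on $\mathcal K$ thus has $\lambda\ge\frac5{12}-\nu>\frac5{12}-c_0$, and Proposition~\ref{prop:weighted} gives a copy $X_1,\dots,X_6$ of $\mathcal P$ in $\mathcal K$.

\emph{Almost all clusters are clones.} Let $\mathcal K_i\subset\mathcal K$ be the set of clones of $X_i$. By \eqref{eq:mindeg}, $\sum_{X\in\mathcal K}s(X)\ge(5-12\nu)k'$, so by Lemma~\ref{lem:clones}(a) at most $24\nu k'$ clusters of $\mathcal K$ are not clones, and $\sum_i|\mathcal K_i|\ge(1-24\nu)(1-\nu)k\ge(1-25\nu)k$. All weights inside $\mathcal K_i$ vanish by Lemma~\ref{lem:clones}(b), so \eqref{eq:mindeg} gives $|\mathcal K_i|\le(\frac16+2\nu)k$, and then $|\mathcal K_i|\ge(1-25\nu)k-5(\frac16+2\nu)k=(\frac16-35\nu)k$.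

\emph{Missing and wrongly colored pairs.} Fix $X\in\mathcal K_i$. Since $\rho\le2d$ inside $\mathcal K_i$,
\begin{equation}\label{eq:missing}
\sum_{Y\in\mathcal K\setminus\mathcal K_i}(1-\rho(X,Y))\le(\tfrac56+35\nu)k-(\tfrac56-2\nu-2d)k\le38\nu k .
\end{equation}
If $w(X,Y)<1$, then $1-\rho(X,Y)\ge\frac12-2d\ge0.4$, so there are at most $95\nu k$ such $Y$. Let $Y\in\mathcal K_j$, $j\ne i$, with $w(X,Y)=1$. By Lemma~\ref{lem:clones}(b) its label corresponds to $\chi(i,j)$. We claim that the other color has density below $d$. For a full pair this is part of the definition. For a red pair, say with $j=i+2$, blue density at least $d$ would contradict Lemma~\ref{lem:embed}(a) with $T=\{X,Y,X_{i+1},X_6\}$ and $T_2=\{X,X_{i+1}\}$. A vertex pair between $X$ and $Y\in\mathcal K_j$ that is not an edge of color $\chi(i,j)$ is a nonedge of $G_1$ or an edge of $G_1$ of the other color. So there are at most $(38\nu+95\nu+d)k\ell^2$ such pairs at $X$, and at most $134\nu n^2$ in total.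

Let $V_i$ be the union of the clusters in $\mathcal K_i$, and add to $V_6$ the at most $n-(1-25\nu)(1-\varepsilon)n\le26\nu n$ remaining vertices. Then $(\frac16-36\nu)n\le|V_i|\le(\frac16+28\nu)n$, and at most $160\nu n^2$ pairs between different parts are bad.
\end{proof}

\section{From the approximate structure to the exact bound}\label{sec:exact}

The error $\gamma n^2$ in Proposition~\ref{prop:stab} is fixed before $\delta$, so it is far larger than the term $\delta^2n^2$ that we want to determine. We therefore use $V_1,\dots,V_6$ only as a reference: each vertex is reassigned to a new part $W_i$ according to its adjacencies to the $V_j$. The minimum degree condition makes \emph{every} vertex fit one of the six patterns. Between the new parts we use the trivial bound, and inside them we prove exact statements: $W_1,\dots,W_5$ are triangle-free and $W_6$ is a core.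

Fix $\beta=10^{-3}$, $\gamma=\min(10^{-10},200\nu_0)$, $\nu=\gamma/200$, and put
\[
\Phi(n,m)=\tfrac5{12}n^2+\tfrac12mn+\tfrac{161}{80}m^2 .
\]

\begin{proposition}\label{prop:mindeg}
There are $\delta_1>0$ and $n_1$ such that every $(K_3,K_6)$-free graph $G$ on $n\ge n_1$ vertices with $\alpha(G)\le m\le\delta_1n$ and minimum degree at least $(\frac56-\nu)n$ has $e(G)\le\Phi(n,m)$.
\end{proposition}

\begin{proof}
Let $\delta_1=\min(\delta'',10^{-5})$ and $n_1=n''$. Fix a valid coloring and take $V_1,\dots,V_6$ from Proposition~\ref{prop:stab}. All numerical comparisons below follow from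
\[
m\le\tfrac1{100}\beta n,\qquad\sqrt\gamma\,n\le\tfrac1{100}\beta n,\qquad|V_i|\ge160\beta n .
\]

\emph{Good vertices.} Let $V_i^*$ be the set of $v\in V_i$ that have at least $|V_j|-\sqrt\gamma n$ neighbors of color $\chi(i,j)$ in $V_j$ for all $j\ne i$. For each $j$ at most $\gamma n^2/(\sqrt\gamma n)$ vertices fail, so $|V_i\setminus V_i^*|\le5\sqrt\gamma n\le\frac14\beta n$.
\begin{enumerate}
\item[(F1)] For $i\in[5]$, $V_i^*$ spans no red edge, since its ends would have a common red neighbor in $V_{i+2}$. So every subset of $V_i^*$ of size above $m$ spans a blue edge.
\item[(F2)] Let $i\in[5]$ and let $A_j\subset V_j^*$ have size at least $\frac14\beta n$ for the indices $j$ concerned. Then $A_i\cup A_{i+1}$ contains a blue $K_4$, $A_i\cup A_{i+1}\cup A_6$ a blue $K_5$, and $A_i\cup A_6$ a blue $K_3$. Indeed, choose a blue edge in $A_i$, then a blue edge among the common blue neighbors in $A_{i+1}$, then a common blue neighbor in $A_6$, omitting the step that is not needed; each chosen vertex excludes at most $\sqrt\gamma n$ vertices from each later set.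
\item[(F3)] $V_6^*$ spans no blue edge, since by (F2) its ends would have a blue $K_4$ among their common blue neighbors in $V_1^*\cup V_2^*$. So every subset of $V_6^*$ of size above $m$ spans a red edge.
\end{enumerate}

\emph{The new partition.} A vertex $v$ \emph{sees $V_j$ in red (blue)} if it has at least $\beta n$ red (blue) neighbors in $V_j$, hence at least $\frac34\beta n$ in $V_j^*$; it \emph{sees} $V_j$ if it does so in some color. For every vertex $v$ and $i\in[5]$:
\begin{enumerate}
\item[(S1)] $v$ does not see $V_6$ in red, by (F3);
\item[(S2)] $v$ does not see both $V_i$ and $V_{i+2}$ in red, since a red neighbor in $V_i^*$ is red to all but $\sqrt\gamma n$ vertices of $V_{i+2}$;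
\item[(S3)] $v$ does not see all of $V_i,V_{i+1},V_6$ in blue, by (F2).
\end{enumerate}
A vertex has fewer than $2\beta n$ neighbors in a part that it does not see. If it saw at most four parts, its degree would be at most $4(\frac16+\gamma)n+4\beta n<(\frac56-\nu)n$. So $v$ sees at least five parts. Suppose $v$ sees $V_6$, necessarily in blue. Among $V_1,\dots,V_5$ it sees at most two in blue, nonconsecutive if two, by (S3), and at most two in red, consecutive if two, by (S2). As it sees at least four, for some $i\in[5]$ it sees exactly $V_{i\pm2}$ in red and exactly $V_{i\pm1}$ in blue, and it does not see $V_i$; put $v\in W_i$. If $v$ does not see $V_6$, it sees $V_1,\dots,V_5$; put $v\in W_6$. For all $i\le6$, a vertex $v\in W_i$ has fewer than $2\beta n$ neighbors in $V_i$, so the number of vertices outside $V_i$ not adjacent to it is at most $(\frac56+\gamma)n-(\frac56-\nu-2\beta)n\le3\beta n$. Thus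
\begin{equation}\label{eq:almost}
v\in W_i,\ j\ne i\quad\Longrightarrow\quad v\text{ has at least }|V_j|-3\beta n\text{ neighbors in }V_j .
\end{equation}

\emph{The parts $W_i$, $i\in[5]$.} A vertex of $W_i$ sees $V_j$ only in the color $\chi(i,j)$, so by \eqref{eq:almost} it has at least $|V_j|-4\beta n$ neighbors of that color in $V_j$ for $j\ne i$. The ends of a red edge in $W_i$ would have a common red neighbor in $V_{i+2}$. The vertices of a blue triangle in $W_i$ would have at least $|V_j|-13\beta n$ common blue neighbors in $V_j^*$ for $j=i+1$ and $j=6$, and (F2) would extend the triangle to a blue $K_6$. So $G[W_i]$ is triangle-free, its degrees are at most $m$, and $e(G[W_i])\le\frac12m|W_i|$.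

\emph{The part $W_6$.} A vertex of $W_6$ may have many edges of both colors to the same $V_i$, so we use two thresholds. For $v\in W_6$ let $P(v)$ be the set of $i\in[5]$ such that $v$ sees $V_i$ in red, and let $S(v)$ be the set of $i\in[5]$ such that $v$ has fewer than $10\beta n$ blue neighbors in $V_i$. By (S2), $P(v)$ lies in a consecutive pair. If $i\in S(v)$, then $v$ has at least $|V_i|-13\beta n$ red neighbors in $V_i$ by \eqref{eq:almost}. Hence $S(v)\subset P(v)$, so $S(v)$ is empty, a singleton or a consecutive pair; and (C2) holds, since the ends of a red edge $uv$ with $i\in S(u)\cap S(v)$ would have a common red neighbor in $V_i$. Condition (C1) holds as the coloring is valid.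

For (C3) let $uv$ be a blue edge in $W_6$, and let $\mathcal C$ be the set of $i\in[5]$ such that $u,v$ have fewer than $\frac12\beta n$ common blue neighbors in $V_i^*$. By (F2), $\mathcal C$ meets every consecutive pair, so it suffices to prove $\mathcal C\subset S(u)\cup S(v)$. Let $i\in\mathcal C$. Then $u,v$ have fewer than $\beta n$ common blue neighbors in $V_i$, so their numbers of blue neighbors in $V_i$ sum to at most $|V_i|+\beta n$, and by \eqref{eq:almost} their numbers of red neighbors in $V_i$ sum to at least $|V_i|-7\beta n$. Therefore $i\in P(u)\cup P(v)$. Moreover, if $i\notin P(v)$, then $u$ has at least $|V_i|-8\beta n$ red neighbors in $V_i$, so $i\in S(u)$; and if $i\notin P(u)$, then $i\in S(v)$. It remains to see that $P(u)\cap P(v)=\emptyset$. Otherwise $P(u)\cup P(v)$, and with it $\mathcal C$, would lie in the union of two intersecting consecutive pairs, and such a union misses a consecutive pair.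

So $G[W_6]$ is a core, and Proposition~\ref{prop:coreupper} gives $e(G[W_6])\le\frac12m|W_6|+\frac{161}{80}m^2$. Finally $\sum_{i<j}|W_i||W_j|=\frac12(n^2-\sum_i|W_i|^2)\le\frac5{12}n^2$, and adding the bounds gives $e(G)\le\Phi(n,m)$.
\end{proof}

The minimum degree condition is removed by deleting vertices of low degree: each deletion costs fewer edges than the main term $\frac5{12}n^2$ loses, so a counterexample would leave either a counterexample of large minimum degree or a graph that is too dense for Proposition~\ref{prop:rough}.

\begin{proof}[Proof of Theorem~\ref{thm:upper}]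
Let $\delta',n'$ be given by Proposition~\ref{prop:rough} for the fixed $\nu$, and let $\delta_0=\frac12\min(\delta_1,\delta')$. Let $0<\delta<\delta_0$, let $n$ be large, $m=\delta n$, and let $G$ be a $(K_3,K_6)$-free graph on $n$ vertices with $\alpha(G)\le m$. Suppose $e(G)>\Phi(n,m)$. Starting from $G_n=G$, as long as the current graph $G_i$ on $i$ vertices has a vertex of degree less than $(\frac56-\nu)i$, delete it to obtain $G_{i-1}$. If $G_j$ is reached, then, using $\sum_{i=j+1}^ni=\frac12(n^2-j^2)+\frac12(n-j)$,
\begin{equation}\label{eq:delete}
e(G)-e(G_j)\le(\tfrac56-\nu)\sum_{i=j+1}^ni\le\tfrac5{12}(n^2-j^2)+\tfrac5{12}(n-j)-\tfrac\nu2(n^2-j^2).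
\end{equation}
Suppose $j=\lceil n/2\rceil$ is reached. Since $e(G)>\frac5{12}n^2$ and $n^2-j^2\ge(2j-1)^2-j^2\ge3j^2-4j$, \eqref{eq:delete} gives $e(G_j)\ge\frac5{12}j^2+\frac32\nu j^2-O(j)>(\frac5{12}+\nu)j^2$ for large $n$, while $\alpha(G_j)\le m\le2\delta j\le\delta'j$. This contradicts Proposition~\ref{prop:rough}. So the process stops at some $G_j$ with $n/2<j\le n$, minimum degree at least $(\frac56-\nu)j$ and $\alpha(G_j)\le m\le\delta_1j$. By Proposition~\ref{prop:mindeg} and \eqref{eq:delete},
\[
e(G)\le\tfrac5{12}n^2+\tfrac12mj+\tfrac{161}{80}m^2+(n-j)\bigl(\tfrac5{12}-\tfrac\nu2(n+j)\bigr)\le\Phi(n,m)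
\]
as soon as $\frac\nu2n\ge\frac5{12}$. This contradiction proves the inequality. Dividing by $n^2$ and combining with Theorem~\ref{thm:lower} gives the value of $\varrho(K_3,K_6,\delta)$ for $0<\delta<\min(\delta_0,1/100)$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{KKL} Jaehoon Kim, Younjin Kim, Hong Liu, \emph{Two conjectures in Ramsey-Tur\'an theory}, arXiv:1803.04721 (2018).
\end{thebibliography}
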